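\title{Hausdorff and box dimensions of the Lagrange-like spectrum of perfect additive complements}

\begin{abstract}
To a pair $A,B$ of perfect additive complements of the non-negative integers one attaches the number $\limsup_{x\to\infty}A(x)B(x)/x$. These numbers form a closed set $\mathrm{LSPAC}\subseteq[\frac32,2]$. We prove that for every $\alpha\ge\frac32$ the Hausdorff dimension and the upper box dimension of $[\frac32,\alpha]\cap\mathrm{LSPAC}$ are equal, and that their common value $h(\alpha)$ is continuous in $\alpha$. The proof identifies $h(\alpha)$ with the dimension of a set defined by the maps $x\mapsto(1-x)/m$ and approximates that set from inside by self-similar sets; the maps overlap, and the overlaps are controlled by an integrality argument. We also determine the threshold $\alpha_0\approx1.62688$ above which $h$ is positive, in terms of the fixed point of a substitution, and we compute $h(\frac53)$.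
\end{abstract}

\section{Introduction}\label{sec:intro}

Two infinite sets $A,B\subseteq\mathbb Z_{\ge0}$ are \emph{perfect additive complements} if every non-negative integer has exactly one representation $a+b$ with $a\in A$, $b\in B$. Write $S(x)=|S\cap[0,x]|$. For an integer $x\ge1$, each of $0,1,\dots,x$ is a sum $a+b$ with $a,b\le x$, and the $A(x)B(x)$ sums with $a,b\le x$ are distinct and at most $2x$. Hence $x+1\le A(x)B(x)\le 2x+1$, and the number $\limsup_{x\to\infty}A(x)B(x)/x$ measures how many of these sums overshoot $x$ at the worst scales.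

Such pairs come from mixed radix expansions. Let $(m_i)_{i\ge1}$ be a sequence of integers with $m_i\ge2$, and put $P_0=1$, $P_k=m_1\cdots m_k$. Every non-negative integer is in exactly one way a finite sum $\sum_i\epsilon_iP_i$ with $0\le\epsilon_i\le m_{i+1}-1$. Let $A$ consist of the integers with $\epsilon_i=0$ for all odd $i$, and $B$ of those with $\epsilon_i=0$ for all even $i$. Every pair of perfect additive complements arises in this way, up to swapping $A$ and $B$, and for such a pair
\[
\limsup_{x\to\infty}\frac{A(x)B(x)}{x}=\limsup_{k\to\infty}\frac2{1+D_k},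
\qquad
D_k=\frac1{m_k}-\frac1{m_km_{k-1}}+\dots+\frac{(-1)^{k-1}}{m_km_{k-1}\cdots m_1}.
\]
These two facts are background and are not used in the proofs, but it is easy to see where the quantity $2/(1+D_k)$ comes from. Let $k$ be even. The largest element of $A$ below $P_k$ is the sum of $P_{i+1}-P_i$ over even $i<k$, which equals $P_kD_k$. Take $x=P_k(1+D_k)<2P_k\le P_{k+1}$. The elements of $A$ up to $x$ are those with $\epsilon_k\in\{0,1\}$ and no higher digit, and the elements of $B$ up to $x$ are those below $P_k$. So $A(x)B(x)=2P_k$ and $A(x)B(x)/x=2/(1+D_k)$. For odd $k$ the roles of $A$ and $B$ are exchanged and $x=P_k(1+D_k)-1$.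

The \emph{Lagrange-like spectrum of perfect additive complements} is the set
\[
\mathrm{LSPAC}=\Big\{\limsup_{k\to\infty}\frac2{1+D_k}\;:\;m_1,m_2,\ldots\in\mathbb Z_{\ge2}\Big\}.
\]
It is known that $\mathrm{LSPAC}$ is closed and contained in $[\frac32,2]$. The first examples come from the recursion
\begin{equation}\label{eq:rec}
D_0=0,\qquad D_k=\frac{1-D_{k-1}}{m_k}.
\end{equation}
For the constant sequence $m_i=m$ we have $D_k\to\frac1{m+1}$, which gives the points $\frac{2(m+1)}{m+2}=\frac32,\frac85,\frac53,\dots$. For $2,3,2,3,\dots$ the numbers $D_k$ approach $\frac25$ and $\frac15$ alternately, which gives $\frac53$ again. Since $0\le D_k\le 1/m_k$, every unbounded sequence gives $2$. A bound $\limsup\le\alpha$ with $\alpha<2$ therefore restricts the digits, the more severely the smaller $\alpha$ is, and one wants to know how the size of the part of the spectrum below $\alpha$ grows with $\alpha$. Let $\dim_H$ denote Hausdorff dimension and $\overline{\dim}_B$ upper box dimension, and put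
\[
h(\alpha)=\dim_H\big([\tfrac32,\alpha]\cap\mathrm{LSPAC}\big)\qquad(\alpha\ge\tfrac32).
\]
The following questions come from the paper of B\'ar\'any, Fang and S\'andor \cite{BFS}.

\medskip
\noindent\textbf{Question 1.} Is $h(\alpha)=\overline{\dim}_B\big([\frac32,\alpha]\cap\mathrm{LSPAC}\big)$ for every $\alpha\ge\frac32$?

\smallskip
\noindent\textbf{Question 2.} Is $h$ continuous on $[\frac32,\infty)$?
\medskip

Neither property holds for a general closed set $S$ in place of $\mathrm{LSPAC}$. For $S=\{\frac32\}\cup\{\frac32+\frac1n:n\ge2\}$ and $\alpha>\frac32$ the set $[\frac32,\alpha]\cap S$ has Hausdorff dimension $0$ and box dimension $\frac12$, and for $S=[\frac32,2]$ the dimension jumps from $0$ to $1$ at $\alpha=\frac32$. The reason to expect positive answers is the recursion \eqref{eq:rec}: it applies the similarities $x\mapsto(1-x)/m$ one after another, so the relevant sets contain scaled copies of large parts of themselves at all scales. Both answers are indeed positive.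

\begin{theorem}\label{thm:answers}
For every $\alpha\ge\frac32$,
\[
\dim_H\big([\tfrac32,\alpha]\cap\mathrm{LSPAC}\big)=\overline{\dim}_B\big([\tfrac32,\alpha]\cap\mathrm{LSPAC}\big).
\]
The function $h$ is continuous on $[\frac32,\infty)$, and $h(\alpha)=1$ for $\alpha\ge\frac74$.
\end{theorem}

We can also say where $h$ becomes positive. Let $\psi$ be the substitution $3\mapsto322$, $2\mapsto3$, acting on words in the letters $2,3$ by concatenation. Since $\psi(3)$ begins with $3$, each word $\psi^n(3)$ is a proper prefix of $\psi^{n+1}(3)$, and these words define an infinite sequence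
\[
\xi=\xi_1\xi_2\cdots=32233322322\cdots,\qquad\psi(\xi)=\xi .
\]

\begin{theorem}\label{thm:threshold}
Let $t_*=\sum_{i\ge1}(-1)^{i-1}/(\xi_1\cdots\xi_i)$ and $\alpha_0=\frac2{1+t_*}\approx1.62688$.
\begin{enumerate}
\item[(1)] $h(\alpha)=0$ for $\alpha\le\alpha_0$, and $h(\alpha)>0$ for $\alpha>\alpha_0$.
\item[(2)] $h(\frac53)=s_0$, where $2^{-s_0}+3^{-s_0}=1$ (so $s_0\approx0.788$).
\item[(3)] The first point $\alpha_1$ with $h(\alpha_1)=1$ lies in $(\frac53,\frac74]$.
\end{enumerate}
\end{theorem}

Both theorems rest on Theorem~\ref{thm:main}, which holds when the $m_i$ are restricted to an arbitrary set of digits and which identifies $h(\alpha)$ with the dimension of an explicit compact set $\Lambda_t$. It is stated in Section~\ref{sec:setup}. Section~\ref{sec:hand} computes $\Lambda_t$ at two levels and shows the method in a case that can be done by hand. Sections~\ref{sec:lattice}--\ref{sec:realize} contain the three ingredients of the proof, which is completed in Section~\ref{sec:proofs} together with some consequences. Theorem~\ref{thm:threshold} is proved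 in Section~\ref{sec:threshold}.

\section{The sets $\Lambda_t$ and the dimension formula}\label{sec:setup}

\subsection*{Dimensions}
For a bounded nonempty set $E\subseteq\mathbb R$ let $N(E,r)$ be the least number of closed intervals of length $r$ that cover $E$. The upper and lower box dimensions $\overline{\dim}_BE$ and $\underline{\dim}_BE$ are the upper and lower limits of $\log N(E,r)/\log(1/r)$ as $r\to0$. Since $N(E,r)$ is monotone in $r$, these limits may be taken along $r=R^{-k}$, $k\to\infty$, for any fixed $R>1$. The Hausdorff dimension $\dim_HE$ is the infimum of the $s\ge0$ such that for every $\eta>0$ there is a countable cover of $E$ by intervals $J_i$ with $\sum_i|J_i|^s<\eta$. The packing dimension $\dim_PE$ equals the infimum of $\sup_i\overline{\dim}_BE_i$ over countable covers of $E$ by bounded sets $E_i$. All dimensions of the empty set are $0$ by convention. We use the following textbook facts.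
\begin{enumerate}
\item[(D1)] All four dimensions are monotone under inclusion and invariant under bi-Lipschitz maps.
\item[(D2)] $\dim_HE\le\underline{\dim}_BE\le\overline{\dim}_BE\le1$ and $\dim_HE\le\dim_PE\le\overline{\dim}_BE$.
\item[(D3)] $\dim_H\bigcup_iE_i=\sup_i\dim_HE_i$ for countable unions; countable sets have Hausdorff dimension $0$.
\item[(D4)] (Moran--Hutchinson theorem.) Let $g_i(x)=c_i\pm r_ix$ with $0<r_i<1$, $i=1,\dots,n$, $n\ge2$. There is a unique nonempty compact set $E$ with $E=\bigcup_ig_i(E)$, the \emph{attractor}. If $s$ is defined by $\sum_ir_i^s=1$, then $\dim_HE\le s$, with equality if the sets $g_i(E)$ are pairwise disjoint.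
\end{enumerate}

\subsection*{Words and maps}
Fix a nonempty set of \emph{digits} $\mathcal M\subseteq\mathbb Z_{\ge2}$; the questions concern $\mathcal M=\mathbb Z_{\ge2}$. Let $I=[0,\frac12]$ and $f_m(x)=\frac{1-x}m$, so that $f_m(I)=[\frac1{2m},\frac1m]\subseteq I$. For a word $w=a_1\cdots a_n$ let $|w|=n$, $P(w)=a_1a_2\cdots a_n$ (the product of the digits) and $f_w=f_{a_1}\circ\dots\circ f_{a_n}$; the empty word has product $1$ and map the identity. By induction on $n$,
\begin{equation}\label{eq:fw}
f_w(x)=f_w(0)+(-1)^n\frac{x}{P(w)},\qquad f_w(0)=\sum_{i=1}^n\frac{(-1)^{i-1}}{a_1\cdots a_i}\in\frac1{P(w)}\mathbb Z .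
\end{equation}
In particular
\begin{equation}\label{eq:contract}
|f_w(y)-f_w(y')|=\frac{|y-y'|}{P(w)}\le\frac1{2P(w)}\qquad(y,y'\in I).
\end{equation}
For $a=a_1a_2\cdots\in\mathcal M^{\mathbb N}$ the intervals $f_{a_1\cdots a_n}(I)$ are nested and shrink to a point
\[
\varphi(a)=\frac1{a_1}-\frac1{a_1a_2}+\frac1{a_1a_2a_3}-\cdots\in I,
\]
the \emph{value} of $a$. Sequences that agree in the first $n$ digits have values within $2^{-n}$ of each other, so $\varphi$ is continuous in the product topology, and $\varphi(wa)=f_w(\varphi(a))$. We write $\sigma$ for the left shift and $w^\infty=www\cdots$. If $\mathcal B$ is a finite set of nonempty words, $\mathcal B^{\mathbb N}$ denotes the set of infinite concatenations of words of $\mathcal B$; then $\varphi(\mathcal B^{\mathbb N})$ is compact and is the attractor of the maps $f_w$, $w\in\mathcal B$.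

By \eqref{eq:rec}, $D_k=f_{m_km_{k-1}\cdots m_1}(0)$: the number $D_k$ reads the sequence $(m_i)$ \emph{backward} from time $k$. Let
\[
\mathcal L=\Big\{\liminf_{k\to\infty}D_k\;:\;m_1,m_2,\ldots\in\mathcal M\Big\},\qquad u(x)=\frac2{1+x},\qquad\mathrm{LSPAC}_{\mathcal M}=u(\mathcal L).
\]
The map $u$ is decreasing and bi-Lipschitz on $I$, and $\mathrm{LSPAC}_{\mathcal M}=\mathrm{LSPAC}$ for $\mathcal M=\mathbb Z_{\ge2}$. If $D_{k-1}\ge\frac13$ then $D_k\le(1-D_{k-1})/2\le\frac13$; thus $D_k\le\frac13$ infinitely often, $\mathcal L\subseteq[0,\frac13]$, and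
\begin{equation}\label{eq:translate}
[\tfrac32,\alpha]\cap\mathrm{LSPAC}_{\mathcal M}=u\big(\mathcal L\cap[t,\tfrac12]\big),\qquad t=\tfrac2\alpha-1\in[0,\tfrac13],\qquad\alpha\in[\tfrac32,2].
\end{equation}

\subsection*{The sets $K_t$ and $\Lambda_t$}
A lower limit is awkward to cover by intervals. We replace the asymptotic condition $\liminf D_k\ge t$ by a condition that holds at all times. For $t>0$ let
\[
K_t=\{a\in\mathcal M^{\mathbb N}:\varphi(\sigma^ja)\ge t\text{ for all }j\ge0\},\qquad\Lambda_t=\varphi(K_t),
\]
\[
d(t)=\overline{\dim}_B\Lambda_t,\qquad H(t)=\dim_H\big(\mathcal L\cap[t,\tfrac12]\big).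
\]
Since $\varphi(a)\le1/a_1$, all digits of an element of $K_t$ are at most $1/t$. This is where $t>0$ enters: $K_t$ is a closed subset of the compact space $(\mathcal M\cap[2,1/t])^{\mathbb N}$, so $K_t$ and $\Lambda_t\subseteq[t,\frac12]$ are compact. Moreover $\sigma K_t\subseteq K_t$, and $K_t$, $\Lambda_t$, $d(t)$, $H(t)$ are nonincreasing in $t$. If $a\in K_t$ then $t\le\varphi(a)\le(1-\varphi(\sigma a))/2\le(1-t)/2$, so $K_t=\emptyset$ for $t>\frac13$.

\begin{theorem}\label{thm:main}
Let $\mathcal M\subseteq\mathbb Z_{\ge2}$ be nonempty. For every $t\in(0,\frac12)$,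
\[
\dim_H\big(\mathcal L\cap[t,\tfrac12]\big)=\overline{\dim}_B\big(\mathcal L\cap[t,\tfrac12]\big)=\dim_H\Lambda_t=\overline{\dim}_B\Lambda_t ,
\]
and the common value $d(t)$ is continuous on $(0,\frac12)$.
\end{theorem}

One inequality comes from compactness.

\begin{lemma}\label{lem:incl}
$\mathcal L\cap[t,\frac12]\subseteq\Lambda_t$ for every $t\in(0,\frac12)$.
\end{lemma}

\begin{proof}
Let $s=\liminf_kD_k\ge t$. For large $k$ we have $D_k>t/2$, hence $m_k<2/t$. Choose $k_n\to\infty$ with $D_{k_n}\to s$. As the digits are eventually bounded, a diagonal argument lets us assume that for every $i\ge0$ the digit $m_{k_n-i}$ equals some fixed $a_{i+1}\in\mathcal M$ for all large $n$. Let $a=a_1a_2\cdots$ and fix $j\ge0$, $r\ge1$. For large $n$, $D_{k_n-j}=f_{a_{j+1}\cdots a_{j+r}}(D_{k_n-j-r})$, which by \eqref{eq:contract} is within $2^{-r}$ of $\varphi(\sigma^ja)$. So $D_{k_n-j}\to\varphi(\sigma^ja)$. It follows that $\varphi(\sigma^ja)\ge s$ for all $j$ and $\varphi(a)=s$, that is, $s\in\Lambda_s\subseteq\Lambda_t$.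
\end{proof}

So $d(t)$ is the largest of the four numbers in Theorem~\ref{thm:main} and $H(t)$ is the smallest. The heart of the matter is the inequality
\begin{equation}\label{eq:heart}
d(t)\le\sup_{t'>t}H(t'),
\end{equation}
which gives the equality of the four numbers and the right-continuity of $d$ at once. It says two things: almost all of the box dimension of $\Lambda_t$ is carried by a self-similar set that stays a positive distance above the level $t$ (Section~\ref{sec:inner}), and such a set can be copied into the spectrum (Section~\ref{sec:realize}).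

\section{Two levels by hand}\label{sec:hand}

In this section $\mathcal M=\mathbb Z_{\ge2}$. The levels $t=\frac17$ and $t=\frac15$ correspond to $\alpha=\frac74$ and $\alpha=\frac53$.

\begin{lemma}\label{lem:seventh}
$\Lambda_{1/7}\supseteq[\frac17,\frac37]$. Hence $d(t)=1$ for $0<t\le\frac17$.
\end{lemma}

\begin{proof}
Let $J=[\frac17,\frac37]$. Then $f_2(J)=[\frac27,\frac37]$, $f_3(J)=[\frac4{21},\frac27]$, $f_4(J)=[\frac17,\frac3{14}]$, and since $\frac4{21}<\frac3{14}$ the union of these intervals is $J$. Given $x_0\in J$, choose successively $a_j\in\{2,3,4\}$ and $x_j\in J$ with $x_{j-1}=f_{a_j}(x_j)$. Then $x_j\in f_{a_{j+1}\cdots a_n}(I)$ for all $n>j$, so $x_j=\varphi(\sigma^ja)\ge\frac17$ for all $j$, and $x_0\in\Lambda_{1/7}$.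
\end{proof}

\begin{lemma}\label{lem:fifth}
The map $\varphi$ is injective on $\{2,3\}^{\mathbb N}$; sequences in $\{2,3\}^{\mathbb N}$ that begin with $3$ have values in $[\frac15,\frac4{15}]$, and those that begin with $2$ have values in $[\frac3{10},\frac25]$. Moreover $\varphi((32)^\infty)=\frac15$, $\Lambda_{1/5}=\varphi(\{2,3\}^{\mathbb N})$, and $\dim_H\Lambda_{1/5}=s_0$, where $2^{-s_0}+3^{-s_0}=1$.
\end{lemma}

\begin{proof}
Let $J_0=[\frac15,\frac25]$. The intervals $f_2(J_0)=[\frac3{10},\frac25]$ and $f_3(J_0)=[\frac15,\frac4{15}]$ are disjoint subsets of $J_0$. As $\varphi(a)=\lim_nf_{a_1\cdots a_n}(\frac15)$, the values on $\{2,3\}^{\mathbb N}$ lie in $J_0$, and then in $f_{a_1}(J_0)$. If $a=w2\cdots$ and $a'=w3\cdots$, their values lie in the disjoint sets $f_wf_2(J_0)$ and $f_wf_3(J_0)$; this is injectivity. By (D4), $E_0=\varphi(\{2,3\}^{\mathbb N})$ has Hausdorff dimension $s_0$. The value of $(32)^\infty$ is the fixed point $\frac15$ of $f_{32}(x)=\frac{1+x}6$.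

All shifts of a sequence in $\{2,3\}^{\mathbb N}$ have values in $J_0$, so $E_0\subseteq\Lambda_{1/5}$. Conversely let $a\in K_{1/5}$. If a digit $m$ of $a$ is followed by a tail of value $y$, then $y\ge\frac15$ and $\frac{1-y}m\ge\frac15$, so $\frac15\le y\le1-\frac m5$. Hence $m\le4$, and $m=4$ forces $y=\frac15$ and $f_4(y)=\frac15$. If $a$ contains a $4$, replace the tail that starts at the first $4$ by $(32)^\infty$; the value of $a$ does not change. So $\varphi(a)\in E_0$.
\end{proof}

At the level $\frac15$ the approximation from above can be carried out explicitly.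

\begin{example}\label{ex:fifth}
We show that $\dim_H\Lambda_{1/5+\delta}\to s_0=\dim_H\Lambda_{1/5}$ as $\delta\downarrow0$.

\emph{A close approach to the level forces the digits.} Let $a\in\{2,3\}^{\mathbb N}$, $a=(32)^jb$, where $b$ does not begin with $32$. Then $b$ begins with $2$, and $\varphi(b)\ge\frac3{10}$, or with $33$, and $\varphi(b)\ge f_{33}(\frac15)=\frac29+\frac1{45}=\frac{11}{45}$. In both cases $\varphi(b)-\frac15\ge\frac2{45}$, and $\varphi(a)-\frac15=6^{-j}(\varphi(b)-\frac15)\ge\frac2{45}6^{-j}$. Thus a sequence in $\{2,3\}^{\mathbb N}$ that does not contain $(32)^{n+1}$ lies in $K_{1/5+\delta_n}$ with $\delta_n=\frac2{45}6^{-n}$.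

\emph{A free family above the level.} Let $\mathcal B_n$ consist of the words $(32)^j2$ and $(32)^j33$ with $0\le j<n$. Consider an occurrence of $(32)^r$, $r\ge1$, in a concatenation of words of $\mathcal B_n$. If it starts inside the part $(32)^j$ of a word, it ends there, because what follows is $2$ or $33$; so $r\le n-1$. Otherwise it starts at the last letter of a word $(32)^j33$, the next word is $2$, and the word after that contributes at most $n-1$ further copies of $32$; so $r\le n$. Hence $\mathcal B_n^{\mathbb N}\subseteq K_{1/5+\delta_n}$.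

\emph{Little dimension is lost.} No word of $\mathcal B_n$ is a prefix of another and $\varphi$ is injective on $\{2,3\}^{\mathbb N}$, so the pieces of the attractor $\varphi(\mathcal B_n^{\mathbb N})$ are disjoint. By (D4) its dimension $s_n$ solves $\Phi_n(s)=1$, where $\Phi_n(s)=\sum_{j<n}6^{-js}(2^{-s}+9^{-s})$. With $p=2^{-s}$, $q=3^{-s}$ the limit is $\Phi_\infty(s)=(p+q^2)/(1-pq)$. At $s=s_0$ we have $p+q^2+pq=p+q(p+q)=1$, so $\Phi_\infty(s_0)=1$. For $0<s<s_0$ we get $\Phi_\infty(s)>1$, hence $\Phi_n(s)>1$ and $s_n>s$ for large $n$. Therefore $s_0\ge\dim_H\Lambda_{1/5+\delta_n}\ge s_n\to s_0$.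
\end{example}

Three features made this work. First, a value within about $6^{-n}$ of the level leaves no choice for a stretch of digits of product $6^n$, so sequences that often come very close to the level are rare. Second, different words gave disjoint sets, so counting words measured dimension. Third, words in $2,3$ could be concatenated freely. The first feature persists at every level in a counting form (Lemma~\ref{lem:bad}). The second fails, and Section~\ref{sec:lattice} provides a substitute. The third also fails, since a concatenation of words that occur in $K_t$ need not occur in $K_t$; we shall look for words that return to the place where they started (Lemma~\ref{lem:loops}).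

\section{Counting maps}\label{sec:lattice}

The maps $f_m$ overlap, and they even overlap exactly: by \eqref{eq:fw},
\[
f_{432}(0)=\tfrac14-\tfrac1{12}+\tfrac1{24}=\tfrac5{24}=\tfrac13-\tfrac16+\tfrac1{24}=f_{324}(0),
\]
so $f_{432}=f_{324}$ is the map $x\mapsto\frac{5-x}{24}$. We therefore count maps, not words. The next lemma shows that exact coincidence is essentially the only way in which many intervals $f_w(I)$ of comparable length can pile up. It is the only place where the integrality of the digits is used for more than boundedness.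

\begin{lemma}\label{lem:lattice}
\begin{enumerate}
\item[(a)] If $P(w)=P(w')$, $|w|\equiv|w'|\pmod2$ and $f_w\ne f_{w'}$, then $f_w(I)\cap f_{w'}(I)=\emptyset$.
\item[(b)] Let $T\ge2$ be an integer, $R\ge1$, and let $J$ be an interval of length at most $1/R$. The number of distinct maps $f_w$ such that $w$ has digits in $\{2,\dots,T\}$, $R\le P(w)<TR$ and $f_w(I)\cap J\ne\emptyset$ is at most
\[
Q_T(R)=2(T+2)\big(1+\log_2(TR)\big)^T .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P=P(w)$. The two maps have the same slope, so $f_w(0)\ne f_{w'}(0)$. By \eqref{eq:fw} these points are multiples of $1/P$ and so differ by at least $1/P$. The images of $I$ are intervals of length $\frac1{2P}$ that have these points as left endpoints (even length) or as right endpoints (odd length). They are disjoint.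

(b) The product $P(w)$ has the form $\prod_{p\le T}p^{e_p}$ over primes $p$, with $0\le e_p\le\log_2(TR)$, so it takes at most $(1+\log_2(TR))^T$ values. Fix $P=P(w)$ and the parity of $|w|$. Then $f_w$ is determined by $f_w(0)\in\frac1P\mathbb Z$. This point is within $\frac1{2P}$ of $J$, so it lies in an interval of length at most $\frac1R+\frac1P\le\frac{T+1}P$, which contains at most $T+2$ multiples of $1/P$.
\end{proof}

What matters is that $Q_T(R)$ grows more slowly than any power of $R$ when $T$ is fixed. Call a word \emph{$t$-admissible} if it occurs in an element of $K_t$; since $\sigma K_t\subseteq K_t$, it is then a prefix of an element of $K_t$.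

\begin{lemma}\label{lem:sub}
Let $t\in(0,\frac12)$ with $\Lambda_t\ne\emptyset$, let $T\ge\lfloor1/t\rfloor$ be an integer, and let $R,R'\ge1$.
\begin{enumerate}
\item[(a)] There are at most $N(\Lambda_t,\frac1R)\,Q_T(R)$ maps $f_w$ with $w$ $t$-admissible and $R\le P(w)<TR$.
\item[(b)] $N(\Lambda_t,\frac1{RR'})\le N(\Lambda_t,\frac1R)\,Q_T(R)\,N(\Lambda_t,\frac1{R'})$.
\item[(c)] If $R>1$, then $d(t)\le\log\big(Q_T(R)N(\Lambda_t,\frac1R)\big)/\log R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $wa\in K_t$ then $\varphi(wa)\in f_w(I)\cap\Lambda_t$. So $f_w(I)$ meets one of $N(\Lambda_t,\frac1R)$ intervals of length $\frac1R$ that cover $\Lambda_t$; apply Lemma~\ref{lem:lattice}(b) to each.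

(b) Let $x=\varphi(a)$ with $a\in K_t$ and let $w$ be the shortest prefix of $a$ with $P(w)\ge R$. Then $P(w)<TR$, because deleting the last digit gives a product below $R$ (if $w$ is empty, then $R=1=P(w)$). Also $x\in f_w(\Lambda_t)$. So $\Lambda_t$ is covered by the sets $f_w(\Lambda_t)$ for the maps counted in (a), and each of them is covered by $N(\Lambda_t,\frac1{R'})$ intervals of length $\frac1{P(w)R'}\le\frac1{RR'}$.

(c) Since $N(\Lambda_t,1)=1$, induction with (b) gives $N(\Lambda_t,R^{-k})\le\big(Q_T(R)N(\Lambda_t,\frac1R)\big)^k$.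
\end{proof}

Part (c) bounds the dimension by a covering number at a single scale, and such a number hardly changes under a small perturbation of the set. This gives left-continuity, which fails for general nested compact sets, as the intervals $[0,\frac1n]$ show.

\begin{lemma}\label{lem:left}
$\lim_{t'\uparrow t}d(t')=d(t)$ for every $t\in(0,\frac12)$.
\end{lemma}

\begin{proof}
Fix $t_1\in(0,t)$. By definition $K_t=\bigcap_{t_1\le t'<t}K_{t'}$, a decreasing intersection of compact sets. If $x\in\Lambda_{t'}$ for all such $t'$, the compact sets $K_{t'}\cap\varphi^{-1}(x)$ are nonempty and nested, so $x\in\Lambda_t$. Thus $\Lambda_t=\bigcap_{t_1\le t'<t}\Lambda_{t'}$, and every open set that contains $\Lambda_t$ contains $\Lambda_{t'}$ for $t'$ close to $t$. If $\Lambda_t=\emptyset$, then $\Lambda_{t'}=\emptyset$ for $t'$ close to $t$, and we are done. Otherwise let $T=\lfloor1/t_1\rfloor$ and $\varepsilon>0$, and choose $R>1$ so large that $\log\big(3Q_T(R)N(\Lambda_t,\frac1R)\big)/\log R\le d(t)+\varepsilon$. For $t'<t$ close to $t$, the set $\Lambda_{t'}$ lies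 in the $\frac1R$-neighborhood of $\Lambda_t$. Adding an interval of length $\frac1R$ on each side of each covering interval gives $N(\Lambda_{t'},\frac1R)\le3N(\Lambda_t,\frac1R)$, and Lemma~\ref{lem:sub}(c) yields $d(t')\le d(t)+\varepsilon$. Since $d(t')\ge d(t)$, the claim follows.
\end{proof}

\section{Free families above the level $t$}\label{sec:inner}

\begin{definition}\label{def:family}
A \emph{free family at level $t'>0$ with product $P$} is a finite set $\mathcal B$ of at least four words over $\mathcal M$ such that all words of $\mathcal B$ have product $P$ and lengths of the same parity, the maps $f_w$, $w\in\mathcal B$, are pairwise distinct, and $\mathcal B^{\mathbb N}\subseteq K_{t'}$.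
\end{definition}

By Lemma~\ref{lem:lattice}(a) the intervals $f_w(I)$, $w\in\mathcal B$, are pairwise disjoint, so within a free family the overlaps have disappeared.

\begin{proposition}\label{prop:inner}
Let $t\in(0,\frac12)$, $d=d(t)>0$ and $0<\varepsilon<d$. There are $\delta>0$ and a free family $\mathcal B$ at level $t+\delta$ with product $P$ such that $\log(|\mathcal B|-2)/\log P\ge d-\varepsilon$.
\end{proposition}

The proof occupies this section. We cut the elements of $K_t$ into blocks of product about $R$. To concatenate a piece $w_1$ of one sequence with a piece $w_2$ of another, we must replace the tail that originally followed $w_1$ by a new one. If the value of the tail moves by $\frac1{2R}$, the value seen from the start of a suffix $s$ of $w_1$ moves by $\frac1{2RP(s)}$. A cut is safe if each of these values has a margin of $\frac1{RP(s)}$ above $t$. We show that most cuts of most sequences are safe, and then that there are many pieces whose two ends have values within $\frac1{4R}$ of each other.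

\subsection*{Constants}
Let $T=\lfloor1/t\rfloor\ge2$, $Q=Q_T$, $\tau=\min(\frac\varepsilon4,\frac d8)$ and $\kappa=\frac{d\tau}8$. Recall that $d\le1$, so $\tau\le\frac18$. By the definition of $d$ and the slow growth of $Q$ there is $C_0\ge1$ with
\begin{equation}\label{eq:C0}
N(\Lambda_t,2^{-q})\,Q(2^q)\le C_02^{q(d+\kappa)},\qquad T\,Q(2^q)\le C_02^{\kappa q}\qquad(q=0,1,2,\dots).
\end{equation}
Then fix $R\ge T$ so large that, with $e$ the base of the natural logarithm,
\begin{equation}\label{eq:R}
4T^2\big[C_0e(1+\log_2(TR))\big]^5\le R^{d\tau/8},\qquad N(\Lambda_t,\tfrac1R)Q(R)\le R^2,\qquad\frac{(d-3\tau)\log R}{\log(TR)}\ge d-\tfrac72\tau .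
\end{equation}
The second condition holds for large $R$ because $N(\Lambda_t,\frac1R)\le N(I,\frac1R)\le R$, and the third because $\log R/\log(TR)\to1$.

\subsection*{Blocks and cuts}
For $a\in K_t$ let $\beta_1$ be the shortest prefix of $a$ with product at least $R$, let $\beta_2$ be the shortest such prefix of the remainder, and so on. Then $a=\beta_1\beta_2\cdots$ and $R\le P(\beta_j)<TR$. Put
\[
n_j=|\beta_1\cdots\beta_j|,\qquad x_i=\varphi(\sigma^ia)\in\Lambda_t,\qquad y_j=x_{n_j}.
\]
Let $\mathcal F_k$ be the set of maps $f_{\beta_1\cdots\beta_k}$ as $a$ ranges over $K_t$. The images of $I$ under these maps have length at most $R^{-k}$ and cover $\Lambda_t$, so $|\mathcal F_k|\ge N(\Lambda_t,R^{-k})$, and by the definition of $d$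
\begin{equation}\label{eq:many}
|\mathcal F_k|\ge R^{k(d-d\tau/8)}\quad\text{for infinitely many }k .
\end{equation}
For each $F\in\mathcal F_k$ fix one sequence $a\in K_t$ with $F=f_{\beta_1\cdots\beta_k}$, its \emph{representative}. The \emph{cuts} are the indices $j\in\{1,\dots,k-1\}$. The cut $j$ is \emph{bad} if
\[
x_i-t<\frac1{R\,P(a_{i+1}\cdots a_{n_j})}\quad\text{for some }0\le i<n_j,
\]
and \emph{good} otherwise. Let $\mathrm{Bad}_k$ be the set of $F\in\mathcal F_k$ whose representative has at least $\tau k$ bad cuts, and let $\mathcal G_k=\mathcal F_k\setminus\mathrm{Bad}_k$.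

\subsection*{Few maps have many bad cuts}
An admissible word of product about $2^q$ has up to about $2^{qd}$ possible maps. But if the word starts at a time $i$ with $x_i-t\le T2^{-q}$, its interval meets a fixed interval of length $T2^{-q}$, and only $TQ(2^q)$ maps remain. A bad cut $j$ places the whole next block inside such a forced stretch. With $\tau k$ bad cuts a positive proportion of the sequence is forced, and since $d>0$ this saves a power of $R^k$.

\begin{lemma}\label{lem:bad}
$|\mathrm{Bad}_k|\le R^{k(d-d\tau/4)}$ for all $k\ge1$.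
\end{lemma}

\begin{proof}
Let $F\in\mathrm{Bad}_k$ with representative $a$, and put $n=n_k$.

\emph{Forced stretches.} Let $V=\{0\le i<n:x_i-t<\frac1R\}$. For $i\in V$ let $r_i$ be the least $r\in(i,n]$ with $P(a_{i+1}\cdots a_r)\ge\frac1{x_i-t}$, and $r_i=n$ if there is no such $r$ (with $\frac10=\infty$). Let $s=a_{i+1}\cdots a_{r_i}$. Deleting the last digit of $s$ leaves a word of product less than $\frac1{x_i-t}$, by the choice of $r_i$, or because $1<R<\frac1{x_i-t}$ if that word is empty. Hence $P(s)/T<\frac1{x_i-t}$, that is, $t\le x_i<t+T/P(s)$. As $x_i=f_s(x_{r_i})$,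
\begin{equation}\label{eq:forced}
f_s(I)\cap\big[t,\,t+T/P(s)\big]\ne\emptyset .
\end{equation}

\emph{A bad cut lies before a forced block.} Let the cut $j$ be bad, witnessed by $i<n_j$. Then $i\in V$, and we claim $r_i\ge n_{j+1}$. If $r_i=n$ this holds because $j+1\le k$. Otherwise
\[
P(a_{i+1}\cdots a_{r_i})\ge\frac1{x_i-t}>R\,P(a_{i+1}\cdots a_{n_j}),
\]
so $r_i>n_j$ and $P(a_{n_j+1}\cdots a_{r_i})>R$; as $\beta_{j+1}$ is the shortest word starting at $a_{n_j+1}$ with product at least $R$, we get $r_i\ge n_{j+1}$. Thus the set of indices $(i,r_i]$ contains the indices $(n_j,n_{j+1}]$ of $\beta_{j+1}$. Give the index $\nu$ the weight $\log_2a_\nu$. Each block has weight at least $\log_2R$, so the union of the index intervals $(i,r_i]$, $i\in V$, has weight at least $\tau k\log_2R$.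

\emph{Making the stretches disjoint.} Choose a subfamily of these intervals with the same union and as few members as possible. No member is contained in the union of the others. In particular none contains another, so when the members are ordered by left endpoints, the right endpoints increase as well. If the $l$-th and the $(l+2)$-nd member intersected, their union would be an interval containing the $(l+1)$-st. So the $(l+2)$-nd member, and every later one, starts after the $l$-th ends. Hence the odd members are pairwise disjoint, so are the even members, and one of these two families carries at least half of the weight. Let $s_1,\dots,s_m$ be the words of $a$ on the intervals of that family, from left to right, and write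
\[
\beta_1\cdots\beta_k=u_0s_1u_1\cdots s_mu_m,\qquad\sum_{l=1}^m\log_2P(s_l)\ge\frac\tau2k\log_2R,
\]
with possibly empty words $u_l$. For $l<m$ the stretch $s_l$, starting after index $i$ say, ends before $n$, so $P(s_l)\ge\frac1{x_i-t}>R$. Therefore $R^{m-1}\le P(\beta_1\cdots\beta_k)<(TR)^k\le R^{2k}$, and $1\le m\le2k$.

\emph{Counting the shapes.} For a word $v$ let $\lambda(v)=\lfloor\log_2P(v)\rfloor$, and let $U=k\log_2(TR)$. The $2m+1$ numbers $\lambda(u_l),\lambda(s_l)$ have sum at most $U$, and
\[
\sum_l\lambda(u_l)\le\log_2P(\beta_1\cdots\beta_k)-\sum_l\log_2P(s_l)\le U-\frac\tau2k\log_2R .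
\]
Padding with zeros turns these numbers into a $(4k+1)$-tuple of non-negative integers with sum at most $\lfloor U\rfloor$. Using $\binom{\mu}{\nu}\le(e\mu/\nu)^\nu$, the number of possibilities for $m$ and the tuple is at most
\[
2k\binom{\lfloor U\rfloor+4k+1}{4k+1}\le2k\Big[e\Big(1+\frac U{4k+1}\Big)\Big]^{4k+1}\le2k\big[e(1+\log_2(TR))\big]^{4k+1}.
\]

\emph{Counting maps of a given shape.} A word $v$ with $\lambda(v)=q$ has $2^q\le P(v)<2^{q+1}\le T2^q$. The word $u_l$ is $t$-admissible, so by Lemma~\ref{lem:sub}(a) and \eqref{eq:C0} there are at most $C_02^{(d+\kappa)\lambda(u_l)}$ possibilities for $f_{u_l}$. By \eqref{eq:forced}, $f_{s_l}(I)$ meets $[t,t+T2^{-q}]$ with $q=\lambda(s_l)$, a union of $T$ intervals of length $2^{-q}$; by Lemma~\ref{lem:lattice}(b) and \eqref{eq:C0} there are at most $C_02^{\kappa\lambda(s_l)}$ possibilities for $f_{s_l}$. Since $F=f_{u_0}f_{s_1}\cdots f_{s_m}f_{u_m}$, a given shape produces at most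
\[
C_0^{4k+1}\,2^{d(U-\frac\tau2k\log_2R)+\kappa U}=C_0^{4k+1}(TR)^{k(d+\kappa)}R^{-kd\tau/2}\le C_0^{4k+1}T^{2k}R^{k(d+\kappa-d\tau/2)}
\]
maps, where we used $d+\kappa\le2$. With $4k+1\le5k$, $2k\le4^k$, $\kappa=\frac{d\tau}8$ and \eqref{eq:R},
\[
|\mathrm{Bad}_k|\le\Big(4T^2\big[C_0e(1+\log_2(TR))\big]^5\Big)^kR^{k(d-3d\tau/8)}\le R^{k(d-d\tau/4)}.\qedhere
\]
\end{proof}

Since $R^{d\tau/8}\ge4$ by \eqref{eq:R}, Lemma~\ref{lem:bad} and \eqref{eq:many} give
\begin{equation}\label{eq:good}
|\mathcal G_k|\ge\tfrac12R^{k(d-d\tau/8)}\quad\text{for infinitely many }k .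
\end{equation}

\subsection*{Many loops}
Partition $I$ into $M=\lceil2R\rceil$ intervals of length at most $\frac1{4R}$, called \emph{cells}. For a cell $Z$ and $j\ge0$, a \emph{$j$-loop at $Z$} is a concatenation $w$ of $j$ words over $\mathcal M\cap[2,T]$, each with product in $[R,TR)$, for which there is $y\in Z$ with
\begin{equation}\label{eq:loop}
f_w(y)\in Z,\qquad f_s(y)\ge t+\frac1{R\,P(s)}\ \text{ for every nonempty suffix $s$ of $w$.}
\end{equation}
Let $\mathrm{Loop}(Z,j)$ be the set of maps $f_w$ of $j$-loops at $Z$; it is finite. The values $y_j$ at the good cuts of a sequence visit only $M$ cells, so apart from few blocks the sequence consists of at most $M$ loops. If loops were rare, $\mathcal G_k$ would be small.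

\begin{lemma}\label{lem:loops}
There is a cell $Z$ with $|\mathrm{Loop}(Z,j)|\ge R^{j(d-3\tau)}$ for infinitely many $j$.
\end{lemma}

\begin{proof}
Suppose not. As there are finitely many cells and the sets $\mathrm{Loop}(Z,j)$ are finite, there is $C_1\ge1$ with $|\mathrm{Loop}(Z,j)|\le C_1R^{j(d-3\tau)}$ for all $Z$ and $j$. Let $k\ge2$ and $F\in\mathcal G_k$. Fewer than $\tau k\le k-1$ cuts of its representative are bad, so there is a good cut. Let $g_1$ be the first good cut, $Z_1$ the cell of $y_{g_1}$, and $h_1\ge g_1$ the last good cut with $y_{h_1}\in Z_1$. Let $g_2$ be the first good cut after $h_1$, $Z_2$ the cell of $y_{g_2}$, $h_2$ the last good cut with $y_{h_2}\in Z_2$, and so on until no good cut is left; see Figure~\ref{fig:loops}. No good cut after $h_l$ belongs to $Z_l$, so the cells $Z_1,\dots,Z_L$ are distinct and $L\le M$.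

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw (0,0)--(12,0);
\draw[line width=2pt] (2,0)--(5,0);
\draw[line width=2pt] (7,0)--(9,0);
\foreach \n in {0,...,12} \draw (\n,-0.12)--(\n,0.12);
\foreach \n in {1,...,12} \node at ({\n-0.5},-0.32) {\footnotesize $\beta_{\n}$};
\foreach \n/\z in {1/\times,2/Z_1,3/Z_2,4/\times,5/Z_1,6/\times,7/Z_2,8/Z_3,9/Z_2,10/Z_3,11/\times} \node at (\n,0.38) {\footnotesize $\z$};
\end{tikzpicture}
\caption{A sequence of $k=12$ blocks. Bad cuts are marked $\times$, and each good cut $j$ is labeled by the cell that contains $y_j$. The loops run from the first available good cut to the last good cut in the same cell: $(g_1,h_1)=(2,5)$, $(g_2,h_2)=(7,9)$ (thick), and the empty loop $(g_3,h_3)=(10,10)$.}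
\label{fig:loops}
\end{figure}

The word $w=\beta_{g_l+1}\cdots\beta_{h_l}$ is an $(h_l-g_l)$-loop at $Z_l$ with $y=y_{h_l}$. Indeed $f_w(y)=y_{g_l}\in Z_l$, and a nonempty suffix of $w$ is $s=a_{i+1}\cdots a_{n_{h_l}}$ with $i<n_{h_l}$, for which $f_s(y)=x_i\ge t+\frac1{RP(s)}$ because the cut $h_l$ is good.

The remaining blocks form $L+1$ runs: before $g_1$, between $h_l$ and $g_{l+1}$, and after $h_L$. All cuts in the interior of a run are bad, and a run has one more block than interior cuts. So there are at most $L+1+\tau k\le M+1+\tau k$ remaining blocks, and by Lemma~\ref{lem:sub}(a) and \eqref{eq:R} the map of each has at most $R^2$ possibilities. The data $L$, $(g_l,h_l,Z_l)_{l\le L}$ have at most $Mk^{2M}M^M$ possibilities. Given the data, the maps of the loops have at most $\prod_lC_1R^{(h_l-g_l)(d-3\tau)}\le C_1^MR^{k(d-3\tau)}$ possibilities, since $d-3\tau>0$. As $F$ is the composition of the maps of the loops and of the remaining blocks,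
\[
|\mathcal G_k|\le Mk^{2M}M^M\,R^{2(M+1+\tau k)}\,C_1^MR^{k(d-3\tau)}=O(k^{2M})\,R^{k(d-\tau)}\qquad(k\to\infty).
\]
Since $\frac{d\tau}8<\tau$, this contradicts \eqref{eq:good}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inner}]
Take $Z$ from Lemma~\ref{lem:loops} and a large $j\ge2$ as there. Choose one $j$-loop at $Z$ for each map in $\mathrm{Loop}(Z,j)$. The products of these words lie in $[R^j,(TR)^j)$ and have all prime factors at most $T$, so at most $(1+j\log_2(TR))^T$ products occur. By the pigeonhole principle there is a set $\mathcal B$ of chosen words with a common product $P$ and a common length parity such that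
\[
|\mathcal B|\ge\frac{R^{j(d-3\tau)}}{2(1+j\log_2(TR))^T}.
\]
Then $\log(|\mathcal B|-2)\ge j(d-3\tau)\log R-O(\log j)$ and $\log P<j\log(TR)$. By the third condition in \eqref{eq:R}, for large $j$ we have $|\mathcal B|\ge4$ and $\log(|\mathcal B|-2)/\log P\ge d-4\tau\ge d-\varepsilon$.

It remains to see that concatenations stay above the level. Every shift of an element of $\mathcal B^{\mathbb N}$ has the form $sw_2w_3\cdots$, where $w_1,w_2,\ldots\in\mathcal B$ and $s$ is a nonempty suffix of $w_1$. Let $y,y'\in Z$ be points as in \eqref{eq:loop} for $w_1$ and $w_2$, and let $z=\varphi(w_2w_3\cdots)\in f_{w_2}(I)$. By \eqref{eq:contract}, $|z-f_{w_2}(y')|\le\frac1{2P}\le\frac12R^{-j}\le\frac1{4R}$, as $j\ge2$ and $R\ge2$. Both $f_{w_2}(y')$ and $y$ lie in $Z$, so $|z-y|\le\frac1{2R}$. Hence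
\[
\varphi(sw_2w_3\cdots)=f_s(z)\ge f_s(y)-\frac{|z-y|}{P(s)}\ge t+\frac1{2R\,P(s)}\ge t+\frac1{2RP}.
\]
So $\mathcal B^{\mathbb N}\subseteq K_{t+\delta}$ with $\delta=\frac1{2RP}$.
\end{proof}

\section{From a free family to the spectrum}\label{sec:realize}

A free family gives a large subset of $\Lambda_{t'}$, but a point of $\Lambda_{t'}$ need not be a lower limit of a sequence $D_n$. We want sequences $(m_i)$ whose lower limit remembers a prescribed point $x=\varphi(\omega_1\omega_2\cdots)$. The sequence will spell longer and longer prefixes $\omega_1\cdots\omega_k$, backward because $D_n$ reads backward. The difficulty is that the values seen in the middle of these prefixes are not controlled and could determine the lower limit. So we remove the two extreme words of the family from the alphabet of the $\omega_i$, which lifts all such values by a fixed amount, and we use the full family to build a marker $\theta$ at which the value dips lower. The lower limit is then attained near the markers, where it is an affine function of $x$.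

\begin{proposition}\label{prop:realize}
If $\mathcal B$ is a free family at level $t'>0$ with product $P$, then
\[
\dim_H\big(\mathcal L\cap[t',\tfrac12]\big)\ge\frac{\log(|\mathcal B|-2)}{\log P}.
\]
\end{proposition}

\begin{proof}
\emph{The gap.} Let $E=\varphi(\mathcal B^{\mathbb N})$, $x^-=\min E$, $x^+=\max E$. As the intervals $f_w(I)$, $w\in\mathcal B$, are disjoint, there are unique words $w^\pm\in\mathcal B$ with $x^\pm\in f_{w^\pm}(I)$. Let $\mathcal B'=\mathcal B\setminus\{w^-,w^+\}$, which has at least $|\mathcal B|-2\ge2$ elements, and $E'=\varphi(\mathcal B'^{\mathbb N})$. Then $E'\subseteq E$ and $E'\subseteq\bigcup_{w\in\mathcal B'}f_w(I)$, so $E'\subseteq(x^-,x^+)$. By (D4), $\dim_HE'=\log|\mathcal B'|/\log P\ge\log(|\mathcal B|-2)/\log P$.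

Let $\mathcal S$ and $\mathcal S'\subseteq\mathcal S$ be the sets of nonempty suffixes of words of $\mathcal B$ and $\mathcal B'$, and
\[
\mu=\min\{f_s(x):s\in\mathcal S,\ x\in E\},\qquad\mu'=\min\{f_s(x):s\in\mathcal S',\ x\in E'\};
\]
the minima exist by compactness. For $s\in\mathcal S'$ and $x\in E'$, strict monotonicity of $f_s$ gives $f_s(x)>\min(f_s(x^-),f_s(x^+))\ge\mu$. So $\mu'>\mu$; put $\eta=(\mu'-\mu)/3$.

\emph{The sequences.} Let $\mu=f_{s_0}(x_0)$, where $s_0$ is a nonempty suffix of $w_0\in\mathcal B$ and $x_0=\varphi(v_1v_2\cdots)$ with $v_i\in\mathcal B$. Choose $\ell\ge1$ with $P^{-\ell}<\eta$, fix $b\in\mathcal B'$, and put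
\[
\theta=w_0v_1\cdots v_\ell,\qquad c=b^\ell .
\]
The buffer $c$ shields the words $\omega_i$ from the previous marker. Let $x\in E'$, say $x=\varphi(\omega_1\omega_2\cdots)$ with $\omega_i\in\mathcal B'$. Put $W_k=\theta\,\omega_1\cdots\omega_k\,c$, and let $(m_i)$ be the concatenation $\mathrm{rev}(W_1)\,\mathrm{rev}(W_2)\cdots$, where $\mathrm{rev}$ reverses a word. If the time $n$ falls in $\mathrm{rev}(W_k)$, then $m_nm_{n-1}\cdots m_1=sW_{k-1}\cdots W_1$ for a nonempty suffix $s$ of $W_k$, and all such suffixes occur. So $D_n=f_s(z_{k-1})$ with $z_k=f_{W_k\cdots W_1}(0)$, $z_0=0$. Since $z_k$ and $f_\theta(x)$ both lie in $f_{\theta\omega_1\cdots\omega_k}(I)$, we have $z_k\to f_\theta(x)$. The suffixes $s$ are of three kinds.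
\begin{enumerate}
\item[(i)] $s$ is a nonempty suffix of $c$. These are finitely many words that do not depend on $k$, and $f_s(z_{k-1})\to f_s(f_\theta(x))$ as $k\to\infty$.
\item[(ii)] $s=s'\omega_1\cdots\omega_kc$ with $s'$ a nonempty suffix of $\theta$. There are finitely many $s'$, and $f_s(z_{k-1})\to f_{s'}(x)$, because both lie in $f_{s'\omega_1\cdots\omega_k}(I)$.
\item[(iii)] $s=s'\omega_{i+1}\cdots\omega_kc$ with $s'$ a nonempty suffix of $\omega_i$, $1\le i\le k$. Here $f_s(\varphi(b^\infty))=f_{s'}\big(\varphi(\omega_{i+1}\cdots\omega_kb^\infty)\big)\ge\mu'$, and $P(s)\ge P^\ell$, so $f_s(z_{k-1})\ge\mu'-\eta$ by \eqref{eq:contract}.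
\end{enumerate}
Let $\Gamma$ be the finite set of the maps $f_s\circ f_\theta$ from (i) and $f_{s'}$ from (ii). It does not depend on $x$. Let $G(x)=\min_{g\in\Gamma}g(x)$. The word $s'=s_0v_1\cdots v_\ell$ is a suffix of $\theta$, and $\mu=f_{s'}(\varphi(v_{\ell+1}v_{\ell+2}\cdots))$, so \eqref{eq:contract} gives
\[
G(x)\le f_{s'}(x)\le\mu+P^{-\ell}<\mu+\eta<\mu'-\eta .
\]
Thus the values of kind (iii) stay above $G(x)$, while those of kinds (i) and (ii) form finitely many sequences that converge to the numbers $g(x)$, $g\in\Gamma$. Hence $\liminf_nD_n=G(x)$.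

\emph{Dimension.} Each $g(x)$ is the value of a shift of $c\,\theta\,\omega_1\omega_2\cdots\in\mathcal B^{\mathbb N}\subseteq K_{t'}$, so $t'\le G(x)\le\frac12$ and $G(E')\subseteq\mathcal L\cap[t',\frac12]$. The finitely many sets $E'_g=\{x\in E':G(x)=g(x)\}$ cover $E'$, so by (D3) one of them has $\dim_HE'_g=\dim_HE'$. As $g$ is a similarity and $g(E'_g)\subseteq G(E')$, (D1) gives $\dim_HG(E')\ge\dim_HE'$.
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:answers}, and consequences}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]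
Let $t\in(0,\frac12)$. By Lemma~\ref{lem:incl}, (D1) and (D2),
\[
H(t)\le\overline{\dim}_B\big(\mathcal L\cap[t,\tfrac12]\big)\le d(t),\qquad H(t)\le\dim_H\Lambda_t\le d(t).
\]
The inequality \eqref{eq:heart} is trivial if $d(t)=0$. If $d(t)>0$ and $0<\varepsilon<d(t)$, Proposition~\ref{prop:inner} gives a free family at a level $t+\delta$, where $t+\delta\le\frac13$ because $K_{t+\delta}\ne\emptyset$, and Proposition~\ref{prop:realize} gives $H(t+\delta)\ge d(t)-\varepsilon$. This proves \eqref{eq:heart}. Since $H$ is nonincreasing, $d(t)\le\sup_{t'>t}H(t')\le H(t)\le d(t)$, so the four numbers are equal. Applying $H=d$ at the levels $t'\in(t,\frac12)$ we obtain $d(t)=\sup_{t<t'<1/2}d(t')$, so the nonincreasing function $d$ is right-continuous. It is left-continuous by Lemma~\ref{lem:left}.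
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answers}]
Let $\mathcal M=\mathbb Z_{\ge2}$. For $\alpha\in[\frac32,2)$ we have $t=\frac2\alpha-1\in(0,\frac13]$. By \eqref{eq:translate}, (D1) and Theorem~\ref{thm:main}, both dimensions of $[\frac32,\alpha]\cap\mathrm{LSPAC}$ equal $d(\frac2\alpha-1)$, which is continuous in $\alpha$ and, by Lemma~\ref{lem:seventh}, equals $1$ for $\frac74\le\alpha<2$. For $\alpha\ge2$ the set contains $[\frac32,\frac74]\cap\mathrm{LSPAC}$, so its Hausdorff dimension is at least $1$, and by (D2) both dimensions equal $1$. So equality holds for all $\alpha\ge\frac32$, and $h$ is continuous on $[\frac32,2)$ and constant on $[\frac74,\infty)$.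
\end{proof}

Theorem~\ref{thm:main} does not cover $t=0$, where the digits are unbounded and neither compactness nor Lemma~\ref{lem:lattice}(b) is available. For $\mathcal M=\mathbb Z_{\ge2}$ this did not matter, because the dimension reaches its maximal value $1$ earlier. For general digit sets we obtain the following.

\begin{corollary}\label{cor:digits}
Let $\mathcal M\subseteq\mathbb Z_{\ge2}$ be nonempty and $S_\alpha=[\frac32,\alpha]\cap\mathrm{LSPAC}_{\mathcal M}$.
\begin{enumerate}
\item[(a)] For $\alpha\in[\frac32,2)$ the Hausdorff, packing, lower box and upper box dimensions of $S_\alpha$ coincide and equal $\dim_H\Lambda_{2/\alpha-1}=\overline{\dim}_B\Lambda_{2/\alpha-1}$.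
\item[(b)] If $\mathcal M$ is finite, these four dimensions coincide for all $\alpha\ge\frac32$, and their common value is continuous in $\alpha$.
\item[(c)] If $\mathcal M$ is infinite, $\alpha\mapsto\dim_HS_\alpha$ is continuous on $[\frac32,\infty)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) By \eqref{eq:translate}, (D1) and Theorem~\ref{thm:main}, $\dim_HS_\alpha=\overline{\dim}_BS_\alpha=d(\frac2\alpha-1)$, and by (D2) the other two dimensions lie between these.

(b) We have $D_k\in f_{m_k}(I)$, so $D_k\ge t_{\mathcal M}=1/(2\max\mathcal M)$ for $k\ge1$. Hence $S_\alpha$ does not depend on $\alpha$ for $\alpha\ge u(t_{\mathcal M})$, and $u(t_{\mathcal M})<2$. Now (a) and the continuity of $d$ apply.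

(c) The function equals $d(\frac2\alpha-1)$ on $[\frac32,2)$ and is constant, equal to $\dim_H\mathcal L$, on $[2,\infty)$. Since $\mathcal L\setminus\{0\}=\bigcup_{n\ge3}\mathcal L\cap[\frac1n,\frac12]$, (D3) gives $\dim_H\mathcal L=\sup_nd(\frac1n)=\lim_{t\downarrow0}d(t)$, which is continuity at $\alpha=2$.
\end{proof}

\begin{corollary}\label{cor:local}
If $\frac32\le\alpha<\beta$ and $h(\alpha)<h(\beta)$, then $\dim_H\big(\mathrm{LSPAC}\cap(\alpha,\beta]\big)=h(\beta)$. The function $h$ maps $[\frac32,\infty)$ onto $[0,1]$.
\end{corollary}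

\begin{proof}
By (D3), $h(\beta)$ is the maximum of $h(\alpha)$ and $\dim_H(\mathrm{LSPAC}\cap(\alpha,\beta])$. Further $h(\frac32)=0$, as the set has at most one point, $h(\frac74)=1$, and $h$ is continuous.
\end{proof}

\section{The threshold for positive dimension}\label{sec:threshold}

Let $\mathcal M=\mathbb Z_{\ge2}$ and note that $t_*=\varphi(\xi)$. As the level rises above $\frac15$, more and more words are forbidden. We shall see that at the level $t_*$ an element of $K_{t_*}$ is, after an initial run of $2$'s, a concatenation of the words $322$ and $3$. Renaming these words $3$ and $2$ produces a new sequence in $\{2,3\}^{\mathbb N}$, and the naming is chosen so that the order of values is preserved. The condition that defines $K_t$ then passes to the new sequence, and at the level $t_*$, where $\psi(\xi)=\xi$, it reproduces itself.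

\begin{lemma}\label{lem:order}
For $b,b'\in\{2,3\}^{\mathbb N}$: $\varphi(b)<\varphi(b')$ if and only if $\varphi(\psi(b))<\varphi(\psi(b'))$. In particular $\varphi\circ\psi^n$ is injective on $\{2,3\}^{\mathbb N}$ for every $n$.
\end{lemma}

\begin{proof}
Let $b\ne b'$, with longest common prefix $v$, and name them so that $b=v3\cdots$, $b'=v2\cdots$. By Lemma~\ref{lem:fifth}, $\varphi(3\cdots)<\varphi(2\cdots)$ on $\{2,3\}^{\mathbb N}$, and $f_v$ is increasing for even $|v|$ and decreasing for odd $|v|$. So $\varphi(b)<\varphi(b')$ if $|v|$ is even and $\varphi(b)>\varphi(b')$ if $|v|$ is odd. Both $\psi(2)$ and $\psi(3)$ begin with $3$, so $\psi(b)=\psi(v)322\cdots$ and $\psi(b')=\psi(v)33\cdots$. We have $\varphi(322\cdots)<\varphi(33\cdots)$, because $\varphi(22\cdots)>\varphi(3\cdots)$ and $f_3$ is decreasing. Finally $|\psi(v)|\equiv|v|\pmod2$, since $|\psi(2)|=1$ and $|\psi(3)|=3$ are odd. So the two pairs of values are in the same strict order.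
\end{proof}

\begin{lemma}\label{lem:desub}
$K_{t_*}\subseteq\{2^\infty\}\cup\bigcup_{i\ge0}2^i\psi(K_{t_*})$, and $K_{t_*}\subseteq\{2,3\}^{\mathbb N}$.
\end{lemma}

\begin{proof}
As $\xi=322\,33\cdots$, $f_{322}(x)=\frac{3-x}{12}$ and $\varphi(33\cdots)\le\frac4{15}$ by Lemma~\ref{lem:fifth}, we have $t_*\ge\frac1{12}(3-\frac4{15})=\frac{41}{180}$.

Let $a\in K_{t_*}$. A digit $m\ge4$ followed by a tail of value $y$ would require $t_*\le y\le1-4t_*$, which is impossible as $t_*>\frac15$. So $a\in\{2,3\}^{\mathbb N}$. Suppose $3\,2^n\,3$ occurs in $a$, and let $x\in[\frac15,\frac4{15}]$ be the value of the tail that starts at the second $3$. The map $f_2$ has fixed point $\frac13$ and slope $-\frac12$, so the value of the tail that starts at the first $3$ is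
\[
f_3f_2^n(x)=\tfrac29+\tfrac13\left(-\tfrac12\right)^n\left(\tfrac13-x\right),\qquad\tfrac1{15}\le\tfrac13-x\le\tfrac2{15}.
\]
For odd $n$ this is less than $\frac29=\frac{40}{180}<t_*$. For even $n\ge4$ it is at most $\frac29+\frac1{48}\cdot\frac2{15}=\frac{81}{360}<\frac{82}{360}\le t_*$. So $n\in\{0,2\}$. The tail $3\,2^\infty$ has value $f_3(\frac13)=\frac29<t_*$ and does not occur either. Hence either $a=2^\infty$, or $a$ contains infinitely many $3$'s, with no $2$ or exactly two $2$'s between consecutive ones; then $a=2^i\psi(b)$ with $b\in\{2,3\}^{\mathbb N}$. For every $j$ the sequence $\psi(\sigma^jb)$ is a shift of $a$, so $\varphi(\psi(\sigma^jb))\ge t_*=\varphi(\psi(\xi))$. By Lemma~\ref{lem:order}, $\varphi(\sigma^jb)\ge\varphi(\xi)=t_*$. Thus $b\in K_{t_*}$.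
\end{proof}

Below the level $t_*$ we apply the same renaming in the opposite direction, starting from the level $\frac15$, where all of $\{2,3\}^{\mathbb N}$ is allowed and $(32)^\infty$ has the least value.

\begin{lemma}\label{lem:below}
Let $t_n=\varphi(\psi^n((32)^\infty))$. Then $\psi^n(\{2,3\}^{\mathbb N})\subseteq K_{t_n}$ for all $n\ge0$, and $t_n\to t_*$.
\end{lemma}

\begin{proof}
For $n=0$ we have $t_0=\frac15$, and the inclusion holds by Lemma~\ref{lem:fifth}. Assume it for $n$, let $b\in\{2,3\}^{\mathbb N}$ and $c=\psi^n(b)\in K_{t_n}$. A shift of $\psi(c)$ that begins with $2$ has value at least $\frac3{10}>\frac4{15}\ge t_{n+1}$, since $\psi^{n+1}((32)^\infty)$ begins with $3$. Every $3$ in $\psi(c)$ is the first letter of the image of a letter of $c$, so a shift that begins with $3$ is $\psi(\sigma^ic)$ for some $i$. From $\varphi(\sigma^ic)\ge\varphi(\psi^n((32)^\infty))$ and Lemma~\ref{lem:order} we get $\varphi(\psi(\sigma^ic))\ge t_{n+1}$. Finally, $\psi^n((32)^\infty)$ begins with $\psi^n(3)$, a prefix of $\xi$ whose length tends to infinity,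 so $t_n\to\varphi(\xi)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
By \eqref{eq:translate} and Theorem~\ref{thm:main}, $h(\alpha)=\dim_H\Lambda_t$ with $t=\frac2\alpha-1$ for $\alpha\in[\frac32,2)$, and $h$ is nondecreasing.

(1) Let $E_n=\varphi(\psi^n(\{2,3\}^{\mathbb N}))$, the attractor of the two similarities $f_{\psi^n(2)}$ and $f_{\psi^n(3)}$. Applying $\psi^n$ to Lemma~\ref{lem:desub} gives
\[
\psi^n(K_{t_*})\subseteq\{\psi^n(2^\infty)\}\cup\bigcup_{i\ge0}\psi^n(2^i)\,\psi^{n+1}(K_{t_*}).
\]
By induction, for every $n$ the set $K_{t_*}$ is contained in the union of a countable set and of countably many sets $v\,\psi^n(\{2,3\}^{\mathbb N})$, $v$ a finite word. So $\Lambda_{t_*}$ is covered by a countable set and countably many similar copies $f_v(E_n)$. If $p_n=\min\big(P(\psi^n(2)),P(\psi^n(3))\big)$, both contraction ratios are at most $1/p_n$, and (D3) and (D4) give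
\[
\dim_H\Lambda_{t_*}\le\dim_HE_n\le\frac{\log2}{\log p_n}.
\]
Since $\psi^n(2)=\psi^{n-1}(3)$ and $|\psi^n(3)|\to\infty$, we have $p_n\to\infty$. Hence $h(\alpha_0)=\dim_H\Lambda_{t_*}=0$, and $h(\alpha)=0$ for $\alpha\le\alpha_0$.

Now let $\alpha_0<\alpha<2$, so $0<t<t_*$. By Lemma~\ref{lem:below} there is $n$ with $t_n>t$, and then $E_n\subseteq\Lambda_{t_n}\subseteq\Lambda_t$. The two pieces of $E_n$ are the images under $\varphi\circ\psi^n$ of the sequences that begin with $2$ and of those that begin with $3$, so they are disjoint by Lemma~\ref{lem:order}. By (D4), $\dim_HE_n$ is the solution $s$ of $P(\psi^n(2))^{-s}+P(\psi^n(3))^{-s}=1$, which is positive. So $h(\alpha)>0$ for $\alpha_0<\alpha<2$, and by monotonicity for all $\alpha>\alpha_0$.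

(2) For $\alpha=\frac53$ we have $t=\frac15$, and $\dim_H\Lambda_{1/5}=s_0$ by Lemma~\ref{lem:fifth}.

(3) By Theorem~\ref{thm:answers} the set $\{\alpha\ge\frac32:h(\alpha)=1\}$ is closed and contains $\frac74$, so it has a least element $\alpha_1\le\frac74$. Since $\frac12+\frac13<1$ we have $s_0<1$, so $h(\alpha)\le h(\frac53)<1$ for $\alpha\le\frac53$, and $\alpha_1>\frac53$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFS}
Bal\'azs B\'ar\'any, Jin-Hui Fang and Csaba S\'andor,
\emph{Lagrange-like spectrum of perfect additive complements},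
arXiv:2301.04365 (2023).

\end{thebibliography}
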